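# Knot exteriors with weakly reducible and strongly irreducible minimal genus splittings

## 1. Satellites of the figure-eight knot with both kinds of splitting

The main theorem concerns knots built as follows.

**Construction.** Let $\hat K\cup U\subset S^3$ be a hyperbolic 2-component 2-bridge link with exterior $X$. Both components are unknots, so the exterior $E(U)$ is a solid torus. Let $J$ be a nontrivial fibered knot, with meridian $\mu_J$ and longitude $\lambda_J$. Identify $E(U)$ with $N(J)$ by an orientation-preserving homeomorphism taking the meridian $m_U$ of $U$ to $\lambda_J$ and the longitude of $U$ to $\mu_J$. Let $K\subset S^3$ be the image of $\hat K$. Then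
$$E(K)=X\cup_{\mathcal T}E(J),\qquad \mathcal T=\partial N(U)=\partial E(J). \tag{1}$$

**Theorem A.** If $J$ is the figure-eight knot, then $E(K)$ has minimal Heegaard genus $3$ (so $t(K)=2$), and it has both a weakly reducible and a strongly irreducible Heegaard splitting of genus $3$. Infinitely many knots arise in this way.

**Theorem B.**
1. For every fibered knot $J$ of genus $g\ge 1$ and every hyperbolic 2-bridge link, $E(K)$ has a strongly irreducible splitting of genus $2g+1$.
2. If $t(K)\le 1$ for a knot $K\subset S^3$, then $E(K)$ does not have both kinds of minimal genus splittings. So $2$ is the smallest tunnel number for which both kinds can occur.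

The question answered here is taken from Yoav Moriah, "Heegaard splittings of knot exteriors", arXiv:math/0608137 (2006): is there a knot in $S^3$ whose exterior has a weakly reducible and also a strongly irreducible minimal genus Heegaard splitting? Theorem A says yes. With the Whitehead link $S(8,3)$ or its mirror image as $\hat K\cup U$, it says so for the untwisted Whitehead doubles of the figure-eight knot, with either clasp. Nothing is claimed about prescribed tunnel numbers $\ge 3$, nor about which closed essential surfaces such exteriors must contain.

Three things have to be proved for Theorem A: a weakly reducible splitting of genus 3 exists (Section 5), no splitting has genus $\le 2$ (Sections 6 and 7), and a strongly irreducible splitting of genus 3 exists (Sections 8 to 10). We first make every word precise.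

## 2. Compression bodies, splittings and disks

We work in the PL or smooth category. For a knot $K$ write $E(K)=S^3-\operatorname{int}N(K)$.

**Definition (compression body).** A compression body $V$ with $\partial_-V$ a torus is obtained from $T^2\times I$ by attaching 1-handles to $T^2\times 1$. Then $\partial_-V=T^2\times 0$ and $\partial_+V=\partial V-\partial_-V$. A handlebody is a ball with 1-handles; it is treated as a compression body with $\partial_-=\emptyset$.

Example: attach one 1-handle to $T^2\times I$. The result is the boundary connected sum $(T^2\times I)\,\natural\,(S^1\times D^2)$, with $\partial_+$ of genus 2. We use four textbook facts. Compression bodies are irreducible. The boundary connected sum, along $\partial_+$, of a compression body and a handlebody is a compression body. Cutting along an essential disk gives compression bodies. The map $\pi_1(\partial_+V)\to\pi_1(V)$ is onto.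

**Definition (splitting).** A Heegaard splitting $(V,W)$ of $E(K)$ is a decomposition $E(K)=V\cup_\Sigma W$, where $V$ is a compression body with $\partial_-V=\partial E(K)$, $W$ is a handlebody, and $\Sigma=\partial_+V=\partial W$. Its genus is the genus of $\Sigma$. It has minimal genus if no splitting of $E(K)$ has smaller genus; the minimal genus is $t(K)+1$, where $t(K)$ is the tunnel number.

**Definition (the two kinds).** An essential disk in $V$ or $W$ is a properly embedded disk whose boundary lies on $\Sigma$ and bounds no disk in $\Sigma$. The splitting is weakly reducible if there are essential disks $D\subset V$ and $E\subset W$ with $\partial D\cap\partial E=\emptyset$. It is strongly irreducible if both $V$ and $W$ contain essential disks and every essential disk in $V$ meets every essential disk in $W$ along their boundaries.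

Example: the exterior of the unknot is a solid torus, split in genus 1 as a collar $T^2\times I$ of the boundary and a smaller solid torus $W_1$. Add to the collar a 1-handle running along a boundary-parallel arc of $W_1$ inside a small ball, and remove that 1-handle from $W_1$. This is a genus 2 splitting. The cocore of the new 1-handle and a meridian disk of $W_1$ away from the small ball are essential with disjoint boundaries, so this splitting is weakly reducible. (It is not minimal.)

We recall some facts about $S^3$. By Alexander's theorem $E(K)$ is irreducible, and every closed surface in $S^3$ separates. The torus $\partial E(K)$ compresses in $E(K)$ exactly when $K$ is trivial, and exactly then $E(K)$ is a solid torus.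

## 3. Tunnel numbers zero and one

These are the cases that can be settled by hand, and they give Theorem B(2) except for the existence at $t=2$.

A splitting has genus at least 1, since $\partial_-V$ is a torus. In genus 1, $V\cong T^2\times I$ has no 1-handles and contains no essential disk. So a genus 1 splitting is neither weakly reducible nor strongly irreducible. Moreover $E(K)$ is then a solid torus with a collar attached, so $K$ is trivial. This settles $t(K)=0$.

**Lemma 1.** A genus 2 splitting $(V,W)$ of the exterior of a nontrivial knot $K$ is strongly irreducible.

The example in Section 2 shows that nontriviality is needed.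

*Proof.* Both sides contain essential disks. Suppose $D\subset V$, $E\subset W$ are essential with $\partial D\cap\partial E=\emptyset$ in $\Sigma$.

**Step 1: make $\partial D$ separating.** Suppose $\partial D$ is nonseparating, and cut $\Sigma$ along it to get a torus with two holes. Suppose first that $\partial E$ separates the two holes. One side of $\partial E$ then has genus 0 and is an annulus, so $\partial E$ is parallel to $\partial D$. After an isotopy $\partial E=\partial D$, and $D\cup E$ is a sphere met exactly once by a loop in $\Sigma$ crossing $\partial D$ once. This sphere is nonseparating in $S^3$, which is impossible. So $\partial E$ does not separate the holes, and there is an arc in $\Sigma-\partial E$ joining the two sides of $\partial D$, with interior disjoint from $\partial D$. Band two parallel copies of $D$, one on each side, along this arc. The result is a disk in $V$ with boundary disjoint from $\partial E$. Its boundary bounds a regular neighborhood of $\partial D$ and the arc, which is a once-holed torus. The other side is also a once-holed torus. So the new disk is essential and separating; call it $D$.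

**Step 2: the pieces.** The disk $D$ separates $V$. Otherwise some loop meets $D$ once; such a loop is homotopic into $\Sigma$, where its algebraic intersection number with $\partial D$ is $0$. So $D$ cuts $V$ into two compression bodies with $\partial_+$ of genus 1. One of them, $V_0\cong T^2\times I$, contains $\partial E(K)$. The other, $V_1$, is a solid torus. Let $\Sigma_i=\Sigma\cap V_i$, two once-holed tori. The curve $\partial E$ is parallel to $\partial D$, or lies in $\Sigma_0$ or $\Sigma_1$ and is not peripheral there.

**Step 3: $\partial E$ is parallel to $\partial D$.** Isotope so that $\partial E=\partial D$. Then $E$ cuts $W$ into solid tori $W_0,W_1$ with $\partial W_i=\Sigma_i\cup E$. The sphere $D\cup E$ cuts $E(K)$ into $V_0\cup_{\Sigma_0}W_0$ and $V_1\cup_{\Sigma_1}W_1$. The first contains $\partial E(K)$, so by irreducibility the second is a ball. So $E(K)$ is the first piece with its sphere capped off by a ball. The ball, attached to $V_0$ along $D$, does not change $V_0\cong T^2\times I$, so $E(K)$ is $T^2\times I$ with a solid torus glued on along a whole boundary torus. This is a solid torus and $K$ is trivial.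

**Step 4: $\partial E\subset\Sigma_0$, not peripheral.** Then $\partial E$ is essential in the torus $\Sigma_0\cup D=\partial_+V_0$. The union of $E$ and the vertical annulus over $\partial E$ in $V_0\cong T^2\times I$ is a compressing disk for $\partial E(K)$. So $K$ is trivial.

**Step 5: $\partial E\subset\Sigma_1$, not peripheral.** Then $\partial E$ is essential in the torus $\partial V_1=\Sigma_1\cup D$, and $V_1\cup N(E)$ has a sphere as boundary and does not contain $\partial E(K)$. By irreducibility it is a ball. But $V_1\cup N(E)$ is a punctured lens space (or a punctured $S^3$ or $S^2\times S^1$) determined by how often $\partial E$ meets a meridian of $V_1$. Being a ball forces this number to be 1. So $V_1$ has a meridian disk $D_1$ with $|\partial D_1\cap\partial E|=1$. Since $D$ is a disk in the complement of $\partial E$ in $\partial V_1$, we may isotope $\partial D_1$ off $D$, so $\partial D_1\subset\Sigma_1$. Now $V$ cut along $D_1$ is $V_0$ with a ball attached along $D$, hence $T^2\times I$. On the other side, $W$ is ($W$ cut along $E$) plus a 1-handle with cocore $E$, and $N(D_1)$ is a 2-handle passing once over it. They cancel, so $W\cup N(D_1)$ is homeomorphic to $W$ cut along $E$. This is a solid torus, as $\partial E$ is nonseparating in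 $\Sigma$. So $E(K)$ has a genus 1 splitting and $K$ is trivial.

Each case contradicts nontriviality. $\square$

**Proof of Theorem B(2), first sentence.** If $t(K)=0$, the minimal genus is 1 and a genus 1 splitting is of neither kind. If $t(K)=1$, then $K$ is nontrivial, every minimal genus splitting has genus 2, and all of these are strongly irreducible by Lemma 1. $\square$

So an example needs tunnel number at least 2. The second sentence of (2) follows once Theorem A is proved.

## 4. The companion torus between two hyperbolic pieces

**Definition (2-bridge).** A 2-bridge decomposition of a link $L$ is a decomposition $S^3=B_1\cup B_2$ into balls with $(B_i,L\cap B_i)\cong(D^2\times I,\{p,q\}\times I)$. A bridge disk for a strand $u$ of $L\cap B_i$ is an embedded disk in $B_i$ whose boundary is $u$ together with an arc in $\partial B_i$, and which is disjoint from the other strand.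

In the model, the two strands have disjoint bridge disks. If $L$ has two components, each has exactly one strand in each ball; hence each component is an unknot. The 2-bridge links are written $S(\alpha,\beta)$, with two components when $\alpha$ is even.

Hyperbolic means that the interior carries a complete hyperbolic metric of finite volume. We use the following: a hyperbolic manifold with nonempty torus boundary is irreducible, $\partial$-irreducible, atoroidal (incompressible tori are $\partial$-parallel), anannular (incompressible annuli are $\partial$-parallel), and is not $T^2\times I$. By Menasco (Topology 23 (1984)) a prime, non-split alternating link that is not a torus link is hyperbolic. So every $S(\alpha,\beta)$ with $\alpha\ge4$ even and $\beta\not\equiv\pm1\pmod\alpha$ may be used in the Construction. For instance $S(8,3)$, the Whitehead link, qualifies. The figure-eight exterior is hyperbolic (Riley, Thurston).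

**Definition (essential torus).** A torus in the interior of $E(K)$ is essential if it is $\pi_1$-injective and not $\partial$-parallel.

The torus $\mathcal T$ of (1) is essential in $E(K)$. Indeed $X$ is hyperbolic and $J$ is nontrivial, so $X$ and $E(J)$ are $\partial$-irreducible. So $\mathcal T$ is $\pi_1$-injective on both sides, hence in the amalgamated product $\pi_1(E(K))$. It is not $\partial$-parallel, since the side containing $\partial E(K)$ is $X\not\cong T^2\times I$. In particular $K$ is nontrivial, because the group $\mathbb Z$ of a solid torus contains no $\mathbb Z^2$.

## 5. Amalgamating along $\mathcal T$: a weakly reducible splitting of genus 3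

Let $J$ be the figure-eight knot or a trefoil; all that is used here is that $J$ is a 2-bridge knot. With an essential torus available, it is natural to split the two sides separately and combine.

**Step 1: tunnels.** Let $L=(L\cap B_1)\cup(L\cap B_2)$ be a 2-bridge knot or link, and let $\tau\subset B_1$ be the straight arc joining the two strands in $D^2\times I$. The ball $B_1$ is a regular neighborhood of the $H$-shaped tree $(L\cap B_1)\cup\tau$. So the exterior of $L\cup\tau$ is homeomorphic to $B_2-\operatorname{int}N(L\cap B_2)$, a genus 2 handlebody. Apply this to $\hat K\cup U$, where $\tau$ joins the two components, and to $J$: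
$$X=\text{collar}(\partial E(K))\cup\text{collar}(\mathcal T)\cup h_X\cup H_X,\qquad E(J)=\text{collar}(\mathcal T)\cup h_J\cup W_J. \tag{2}$$
Here $h_X$ is a 1-handle joining the two collars, $h_J$ is a 1-handle on the collar, and $H_X$, $W_J$ are genus 2 handlebodies.

**Step 2: amalgamation.** Collapse the collars of $\mathcal T$ to $\mathcal T$, keeping the foot of $h_X$ on $\mathcal T$ disjoint from the two feet of $h_J$. Put
$$V^*=\text{collar}(\partial E(K))\cup h_X\cup W_J,\qquad W^*=H_X\cup h_J.$$
The 1-handle $h_X$ joins the collar of $\partial E(K)$ to $W_J$, so $V^*\cong(T^2\times I)\,\natural\,(\text{genus 2 handlebody})$. This is a compression body with $\partial_-V^*=\partial E(K)$. And $W^*$ is a genus 2 handlebody with a 1-handle attached, a genus 3 handlebody. The surface $\Sigma^*=V^*\cap W^*$ is the union of a once-punctured torus (from the collar of $\partial E(K)$), $\mathcal T$ minus three disks, and the two annuli on $h_X$ and $h_J$. So $\chi(\Sigma^*)=-1-3=-4$ and the genus is 3.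

**Step 3: the disjoint disks.** The cocore of $h_X$ is a disk in $V^*$ whose boundary cuts $\Sigma^*$ into surfaces of genus 1 and 2. The cocore of $h_J$ is a disk in $W^*$ whose boundary is nonseparating in $\Sigma^*$, since $\mathcal T$ minus three disks joins the two ends of the annulus on $h_J$. Both are essential, and their boundaries are disjoint. So $(V^*,W^*)$ is weakly reducible of genus 3.

**Where this stops.** Other choices of tunnels on the two sides will not produce a strongly irreducible splitting by the same recipe. Use any number of 1-handles in (2), with both collars of $X$ on the same side of its splitting. The resulting $V^*$ contains a 1-handle $h$ of $X$ joining the two collars, or joined to them through other 1-handles; and $W^*$ contains a 1-handle of $E(J)$, because $E(J)\not\cong S^1\times D^2$. If $h$ joins the two collars, its cocore has a boundary that is nonseparating, or separates with positive genus on both sides (one side contains a punctured $\partial E(K)$, the other a punctured $\mathcal T$). The cocore of the 1-handle of $E(J)$ has nonseparating boundary as in Step 3. These disks lie on different sides of $\mathcal T$, so they never meet. The trouble is that the splitting surface follows $\mathcal T$ instead of crossing it.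 The next section proves that a strongly irreducible surface has to cross $\mathcal T$, and in a controlled way.

## 6. Strongly irreducible surfaces cross $\mathcal T$ in essential curves

**Definition (spine, sweepout).** Let $(V,W)$ be a splitting of $E(K)$ of genus $n$ with surface $\Lambda$. A spine of $V$ is $\partial E(K)$ together with $n-1$ arcs attached to it; a spine of $W$ is a wedge of $n$ circles; in both cases the complement of the spine is a product of the splitting surface with a half-open interval. A sweepout is the resulting family $\Lambda_s$, $s\in(0,1)$, of parallel copies of $\Lambda$ that runs from the spine of $V$ to the spine of $W$ and fills their complement.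

Example: for the genus 1 splitting of a solid torus, the spine of $V$ is the boundary torus, that of $W$ is a core circle, and the $\Lambda_s$ are concentric tori. In general the meridian of an edge of either spine is a nonseparating curve on the splitting surface.

**Lemma 2** (cf. Schultens, Comment. Math. Helv. 75 (2000)). Let $\Lambda$ be the surface of a strongly irreducible splitting $(V,W)$ of $E(K)$, and let $\mathcal T\subset\operatorname{int}E(K)$ be an essential torus. Then $\mathcal T$ cannot be isotoped off $\Lambda$, and it can be isotoped so that $\mathcal T\cap\Lambda\ne\emptyset$ consists of curves essential in both surfaces.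

*Proof.*

**Step 1: $\mathcal T$ cannot be isotoped into $V$ or $W$.** The group of $W$ is free and contains no $\mathbb Z^2$, so $W$ contains no $\pi_1$-injective torus. Suppose $\mathcal T\subset V$. Take disks cutting $V$ into $\partial_-V\times I$. Circles of intersection with these disks are inessential in $\mathcal T$ by $\pi_1$-injectivity, and since $V$ is irreducible they can be removed by isotopies of $\mathcal T$. So $\mathcal T$ becomes an incompressible torus in $T^2\times I$, which is parallel to $T^2\times 0$. So $\mathcal T$ is parallel to $\partial E(K)$, a contradiction. As the complement of $\Lambda$ is $V\cup W$, this is the first assertion. (Strong irreducibility was not used here.)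

**Step 2: label the levels.** Take a sweepout. Put $\mathcal T$ transverse to the edges of the spines, meeting neighborhoods of them in meridian disks, disjoint from $\partial E(K)$ and from the vertex of the spine of $W$, and with $s|_{\mathcal T}$ Morse with distinct critical values. Let $V_s,W_s$ be the two sides of $\Lambda_s$. Give a regular $s$ the label $\mathsf V$ (resp. $\mathsf W$) if some curve of $\mathcal T\cap\Lambda_s$ is essential in $\Lambda_s$ and bounds a disk in $V_s$ (resp. $W_s$). No $s$ has both labels: two such curves are disjoint or equal, and in the latter case take two parallel copies. Either way strong irreducibility would fail.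

If $\mathcal T$ missed the spine of $V$, then it would lie in $W_s$ for small $s$, contradicting Step 1; similarly for the spine of $W$. So for $s$ near $0$ the set $\mathcal T\cap\Lambda_s$ is nonempty and consists of meridians of edges, which are nonseparating and bound disks in $V_s$. So $s$ near $0$ has label $\mathsf V$. In the same way $s$ near $1$ has label $\mathsf W$.

**Step 3: some regular $s$ has no label.** Suppose every regular $s$ has a label. The label is constant between critical values, so some critical value separates an interval labelled $\mathsf V$ from one labelled $\mathsf W$. A center creates or deletes only a curve that is inessential in $\Lambda_s$, so it does not change the label. Consider a saddle at $s_0$, and identify the nearby $\Lambda_s$ with $\Lambda$. The torus $\mathcal T$ separates $E(K)$. Let $Y_0$ be the closure of one side and $R_s=\Lambda_s\cap Y_0$, so that $\partial R_s=\mathcal T\cap\Lambda_s$. In local coordinates $\Lambda_s$ is a horizontal plane and $\mathcal T$ is $\{s-s_0=x^2-y^2\}$, so $R_s$ is $\{x^2-y^2\ge s-s_0\}$ or its complementary region. So up to isotopy $R_{s_0+\varepsilon}$ is obtained from $R_{s_0-\varepsilon}$ by adding or removing a band. After shrinking the smaller one slightly, one of the two subsurfaces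 lies in the interior of the other, and their boundaries are disjoint. This gives disjoint essential curves in $\Lambda$, one bounding a disk in $V$ and the other in $W$. That contradicts strong irreducibility.

**Step 4: at an unlabelled level, essentiality agrees.** Fix an unlabelled regular $s$ and write $\Lambda,V,W$ for $\Lambda_s,V_s,W_s$. A curve of $\mathcal T\cap\Lambda$ essential in $\mathcal T$ is essential in $\Lambda$, since $\mathcal T$ is $\pi_1$-injective in $E(K)$. Suppose some curve is essential in $\Lambda$ and inessential in $\mathcal T$, and take one innermost in $\mathcal T$ among these. It bounds a disk $B\subset\mathcal T$, and all curves of $\operatorname{int}B\cap\Lambda$ are inessential in $\Lambda$. The component of $B$ cut along $\Lambda$ adjacent to $\partial B$ is a planar surface in $V$ or in $W$, whose other boundary curves all bound disks in $\Lambda$. So $\partial B$ is null-homotopic in $V$ or in $W$. By Dehn's lemma it bounds an embedded disk there, and $s$ has a label, a contradiction. So each curve is essential in both surfaces or inessential in both.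

**Step 5: remove the inessential curves.** If there are inessential curves, take one bounding a disk $G\subset\Lambda$ with $\operatorname{int}G\cap\mathcal T=\emptyset$, and let $B\subset\mathcal T$ be the disk bounded by $\partial G$. The sphere $B\cup G$ bounds a ball in $E(K)$. The set $\mathcal T-B$ is not in this ball, since $\mathcal T$ would then lie in a ball and not be $\pi_1$-injective. So $\mathcal T$ can be isotoped across the ball, replacing $B$ by a push-off of $G$. This removes $\partial G$ and the curves in $B$, all inessential, and leaves the others unchanged. After finitely many steps all curves are essential in both surfaces. By Step 1 there is at least one. $\square$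

## 7. No splitting of genus 2 for a figure-eight companion

**Proposition 3.** If $J$ is the figure-eight knot, $E(K)$ has no splitting of genus $\le2$.

*Proof.* Genus 1 is excluded by Section 3, as $K$ is nontrivial. Let $\Lambda$ be the surface of a genus 2 splitting $(V,W)$.

**Step 1: minimal position.** By Lemma 1 the splitting is strongly irreducible. By Lemma 2 we may choose a position of $\mathcal T$ with all curves of $\mathcal T\cap\Lambda$ essential in both surfaces and with $|\mathcal T\cap\Lambda|$ minimal among such positions. It is never $0$. The curves are parallel on $\mathcal T$, and the annuli between them lie alternately in $V$ and $W$, so $|\mathcal T\cap\Lambda|$ is even.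

**Step 2: one side consists of annuli.** The surfaces $\Lambda\cap X$ and $\Lambda\cap E(J)$ have no closed components, because $\Lambda$ is connected and meets $\mathcal T$, and no disk components. So every component has $\chi\le0$. Each of the two surfaces is orientable with an even number of boundary curves, so its $\chi$ is even. The sum is $\chi(\Lambda)=-2$. So one of them, $\Lambda\cap Z$ with $Z\in\{X,E(J)\}$, has $\chi=0$ and consists of annuli. They are incompressible in $Z$, as their boundary curves are essential in $\mathcal T$. Both choices of $Z$ are hyperbolic, and here the figure-eight is used. So each annulus is parallel in $Z$ to an annulus in $\mathcal T$.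

**Step 3: annuli inside a parallelism region.** We show: an incompressible annulus $S'$ in a parallelism region $A_0\times I$ with boundary in $\operatorname{int}A_0\times0$ is parallel, within the region, into $A_0\times0$. Write $A_0=S^1\times L$ with $L$ an interval. The curves of $\partial S'$ are essential in $A_0$, so we can isotope them to $S^1\times\{p,q\}\times0$. The meridian disk $m=\{*\}\times L\times I$ then meets $\partial S'$ in two points. A circle of $m\cap S'$ innermost in $m$ bounds a disk in $m$, hence also one in $S'$. The two disks form a sphere bounding a ball. The rest of $S'$ reaches $\partial S'$ and so is outside the ball, and $S'$ can be isotoped across the ball, keeping $\partial S'$ fixed. After removing all circles, $m\cap S'$ is one arc, with one end on each curve of $\partial S'$, so it spans $S'$. Isotope it to a standard arc from $p$ to $q$ in $m$. Cutting along $m$ turns $S'$ into a proper disk in a ball, with the same boundary as the cut-open $S^1\times(\text{arc})$. Proper disks in a ball with the same boundary are isotopic rel boundary. So $S'$ is isotopic to $S^1\times(\text{arc})$, which is parallel to $S^1\times[p,q]\times0$.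

**Step 4: an outermost annulus.** Start with any annulus of $\Lambda\cap Z$ and its parallelism region. If the region meets $\Lambda$ in another annulus, that one has boundary in $\operatorname{int}A_0\times0$. By Step 3 it has a parallelism region contained in the first, with fewer components of $\Lambda$ in its interior. After finitely many steps we have an annulus $S$ of $\Lambda\cap Z$ with a parallelism region that meets $\Lambda$ only in $S$. Isotoping $\mathcal T$ across this region, to a push-off of $S$, removes the two curves of $\partial S$ and leaves the others unchanged and essential in both surfaces. This contradicts minimality or makes $\mathcal T\cap\Lambda$ empty, which is impossible. $\square$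

## 8. Two fibers and a twice-punctured torus

We now want a strongly irreducible surface, and Lemma 2 dictates its form: it must meet $\mathcal T$ in essential curves, and an even number of them. Take two. On the side of $E(J)$, a single fiber does not separate, but two disjoint fibers cut $E(J)$ into two products, and their boundary slope is $\lambda_J$. In $X$ this slope is the meridian $m_U$. So in $X$ we need a surface with two meridians of $U$ as boundary, that is, a surface in the exterior of $\hat K$ punctured twice by $U$. The 2-bridge decomposition supplies a torus of this kind. Let $J$ now be any fibered knot of genus $g\ge1$ with fiber $F$.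

**Step 1: the torus $T$.** Let $S^3=B_1\cup B_2$ be a 2-bridge decomposition of $\hat K\cup U$, with $k_i=\hat K\cap B_i$ and $u_i=U\cap B_i$. Put
$$W'=B_2-\operatorname{int}N(k_2),\qquad V'=B_1\cup N(k_2),\qquad T=\partial V'=\partial W'.$$
Since $k_1$ and $k_2$ are unknotted arcs, both are solid tori and $\hat K$ is a core of $V'$. So $Y:=V'-\operatorname{int}N(\hat K)\cong T^2\times I$. In $B_1$ the strand $u_1$ has a bridge disk $\Delta_1$ disjoint from $k_1$ and from $N(k_2)$. In $B_2$ the strand $u_2$ has a bridge disk disjoint from $N(k_2)$, which therefore lies in $W'$.

**Step 2: split $X$ along the punctured torus.** Let
$$C=Y-\operatorname{int}N(u_1),\qquad H=W'-\operatorname{int}N(u_2),\qquad P=T-\operatorname{int}N(U),$$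
with $\partial P=c_0\cup c_1$, two meridians of $U$. They cut $\partial N(U)$ into annuli $A\subset\partial C$ and $A'\subset\partial H$. Then $X=C\cup_PH$ and $\mathcal T=A\cup A'$. Let $\Delta=\Delta_1\cap C$. Its boundary consists of one spanning arc of $A$ and an arc $b:=\Delta\cap P$ joining $c_0$ to $c_1$.

**Step 3: the structure of $C$ and $H$.** Let $N$ be a regular neighborhood of $A\cup\Delta$ in $C$. It is a collar $A\times I$ with a ball $\Delta\times I$ attached along a disk (a neighborhood of a spanning arc of $A\times 1$), so $N\cong A\times I$ with $A=A\times0$. Its frontier is a disk $D_0$, consisting of two copies of $\Delta$ and a parallel copy of $A$ cut along the spanning arc. Since $N\cup N(u_1)$ is a neighborhood of $\Delta_1\cup u_1$, the rest $C_0=\overline{C-N}$ is homeomorphic to $Y\cong T^2\times I$. So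
$$C=C_0\cup_{D_0}N,\qquad \pi_1(C)=\mathbb Z^2*\mathbb Z, \tag{3}$$
with the core of $A$ generating the second factor. Using the bridge disk of $u_2$ in the same way,
$$H=H_0\cup_{\text{disk}}N',\quad H_0\cong W',\quad N'\cong A'\times I,\qquad \pi_1(H)=\mathbb Z*\mathbb Z, \tag{4}$$
with the core of $A'$ generating the second factor. In particular $c_0,c_1$ are nontrivial in $\pi_1(C)$ and in $\pi_1(H)$, and $A$, $A'$ are incompressible in $C$, $H$.

**Step 4: glue in the products.** Two disjoint fibers $F_0,F_1$ cut $E(J)$ into $M\cong F\times I$ and $M'\cong F\times I$, each meeting $\partial E(J)$ in the annulus $\partial F\times I$. Since $m_U=\lambda_J$, we may isotope the gluing so that $c_i=\partial F_i$, $A=M\cap\mathcal T$, $A'=M'\cap\mathcal T$. Put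
$$V=C\cup_AM,\qquad W=H\cup_{A'}M',\qquad \Sigma=P\cup F_0\cup F_1. \tag{5}$$
Since $N$ is a collar of $A$, $N\cup_AM\cong F\times I$ and $V=C_0\cup_{D_0}(N\cup_AM)\cong(T^2\times I)\,\natural\,(F\times I)$, a compression body with $\partial_-V=\partial E(K)$. Likewise $W\cong H_0\,\natural\,(F\times I)$ is a handlebody. Since $\chi(\Sigma)=-2+2(1-2g)=-4g$, $(V,W)$ is a Heegaard splitting of $E(K)$ of genus $2g+1$. For $g=1$ this is 3.

**Step 5: incompressibility of the annuli.** As $\partial F$ is nontrivial in the free group $\pi_1(F)$, $A$ and $A'$ are also incompressible in $M$, $M'$. So $\pi_1(A)$ injects into both $\pi_1(C)$ and $\pi_1(M)$, hence into $\pi_1(V)$. In the same way $\pi_1(A')$ injects into $\pi_1(W)$.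

## 9. Curves and arcs in $P$ that bound disks in $C$

To prove that (5) is strongly irreducible we must know which disks the piece $C$ contains. The answer is that there is essentially only one, $D_0$.

**Definition (essential in $P$).** A simple closed curve in $P$ is essential if it bounds no disk in $P$ and is not parallel to $c_0$ or $c_1$. A proper arc in $P$ or $F_i$ is essential if it is not $\partial$-parallel. Isotopies of arcs may slide endpoints in the boundary.

An isotopy of $P$, which may rotate $c_0$ and $c_1$, extends over $A$ and a collar of $\partial C$ to an isotopy of $C$ preserving $A$. Likewise it extends to an isotopy of $H$ preserving $A'$.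

Let $Q=N(c_0\cup b\cup c_1)\subset P$, a pair of pants, $d=\partial Q-\partial P=\partial D_0$, and $R=\overline{P-Q}$, a once-holed torus. In a pair of pants an essential arc is determined up to isotopy by the boundary components containing its endpoints. Let $b_i\subset Q$ be the essential arc of $Q$ with both ends on $c_i$. It can be drawn disjoint from $b$: leave $c_i$ beside $b$, follow $b$, go round the other curve $c_j$, and return along the other side of $b$.

**Lemma 4.** (a) If an essential curve in $P$ bounds a disk in $C$, it is isotopic in $P$ to $d$. (b) If $\Delta^*\subset C$ is a disk with $\partial\Delta^*=\alpha\cup\beta$, $\alpha$ a spanning arc of $A$ and $\beta\subset P$, then $\beta$ is isotopic in $P$ to $b$.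

*Proof of (a).*

**Step 1: a disk in $T$.** Let $D^*$ be the disk, chosen with $|\partial D^*\cap b|$ minimal in the isotopy class of $\partial D^*$ in $P$. The torus $T$ is incompressible in $Y\cong T^2\times I$, so $\partial D^*$ bounds a disk $G\subset T$. As $\partial D^*$ is essential in $P$, $G$ contains both disks of $T\cap N(U)$: with none it would bound a disk in $P$, with one it would be parallel to some $c_i$. So $T-\operatorname{int}G$ is a once-holed torus contained in $P$.

**Step 2: compress along a piece of $\Delta$.** Suppose $\partial D^*\cap b\ne\emptyset$. Remove the circles of $D^*\cap\Delta$ by disk swaps on $D^*$: take a circle innermost in $\Delta$ and replace the disk it bounds in $D^*$ by a push-off of the disk in $\Delta$. The boundary $\partial D^*$ is unchanged. Since $\partial D^*\subset P$, the arcs of $D^*\cap\Delta$ have their endpoints in $b$. So among the sides of these arcs not meeting $A$, an innermost one is a disk $\Delta'\subset\Delta$ with $\Delta'\cap A=\emptyset$, $\Delta'\cap\partial\Delta=e\subset b$, and interior disjoint from $D^*$. Compressing $D^*$ along $\Delta'$ gives disks $D_1^*,D_2^*\subset C$ with boundary in $P$.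

**Step 3: $e\subset G$.** Then $e$ cuts $G$ into two disks whose boundaries are parallel in $P$ to $\partial D_1^*$ and $\partial D_2^*$. If each contains one disk of $T\cap N(U)$, some $c_i$ bounds a disk in $C$, which is impossible by (3). Otherwise one of the two disks contains none of them, hence no endpoint of $b$. Push $\partial D^*$ across this disk and just past $e$. Both endpoints of $e$ are removed from $\partial D^*\cap b$ and no new points appear, so $|\partial D^*\cap b|$ drops, a contradiction.

**Step 4: $e\subset T-\operatorname{int}G$.** If $e$ is essential in this once-holed torus, it is nonseparating. Then $\partial D_1^*$, which consists of $e$ and an arc parallel to an arc of $\partial G$, is essential in $T$. That contradicts incompressibility of $T$ in $Y$. If $e$ is inessential there, it cuts off a disk in $T-\operatorname{int}G\subset P$, which contains no endpoint of $b$. Pushing $\partial D^*$ across this disk reduces $|\partial D^*\cap b|$ as before, a contradiction.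

**Step 5: conclusion.** So $\partial D^*\cap b=\emptyset$ and $\partial D^*$ can be isotoped into $R$. It bounds a disk in $T$, so it is separating in $R$; it bounds no disk in $P$. In the once-holed torus $R$ it is therefore parallel to $\partial R=d$.

*Proof of (b).* The frontier of $N(A\cup\Delta^*)$ in $C$ is a disk whose boundary $d^*$ cuts off the pair of pants $N(c_0\cup\beta\cup c_1)$ from $P$. The other side is a once-holed torus, so $d^*$ is essential. By (a), after an isotopy of $P$, $d^*=d$. The side of $d$ containing $c_0\cup c_1$ is $Q$, so $\beta\subset Q$ joins $c_0$ to $c_1$, and $\beta$ is isotopic to $b$. $\square$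

## 10. Strong irreducibility of the crossing splitting

We prove Theorem B(1). Both $V$ and $W$ contain essential disks: $W$ is a handlebody of genus $2g+1$, and $D_0\subset V$ has a boundary that separates $\Sigma$ into pieces of positive genus. Suppose now that $D\subset V$, $E\subset W$ are essential disks with $\partial D\cap\partial E=\emptyset$. The plan is to extract from $D$ an arc or curve of $P$ that pins down $b$, to extract from $E$ something on the other side of $P$ that hardly meets $b$, and then to see an annulus, disk or sphere in $X$ that hyperbolicity forbids.

**Step 1: normalize $D$ and $E$.** Choose such $D,E$, transverse to $c_0\cup c_1$, with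
$$|\partial D\cap(c_0\cup c_1)|+|\partial E\cap(c_0\cup c_1)|$$
minimal. Then no arc of $\partial D$ or $\partial E$ in $P$, $F_0$ or $F_1$ is $\partial$-parallel there. Otherwise take such an arc whose parallelism disk is innermost. Any other arc of $\partial D\cup\partial E$ in this disk would have its ends on $c_0\cup c_1$ and a smaller parallelism disk, and a whole curve $\partial D$ or $\partial E$ in it would be inessential. So the disk contains no other point of $\partial D\cup\partial E$, and pushing the arc across it keeps $\partial D\cap\partial E=\emptyset$ and reduces the sum.

A circle of $D\cap A$ is null-homotopic in $V$, hence inessential in $A$ by Step 5 of Section 8. Take one innermost in $A$ and replace the disk it bounds in $D$ by a push-off of the disk in $A$. Repeating, remove all circles of $D\cap A$, and in the same way all circles of $E\cap A'$. This does not change $\partial D$ or $\partial E$.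

**Step 2: what $D$ gives.**

**Claim 1.** $\partial D\cap P$ has a component $\beta$ isotopic in $P$ to $d$, $b$, $b_0$ or $b_1$.

*Case $D\cap A=\emptyset$.* If $D\subset M$, then $\partial D\subset F_i$ for some $i$. The surface $F_i$ is $\pi_1$-injective in $M$, so $\partial D$ bounds a disk in $F_i$, a contradiction. So $D\subset C$ and $\partial D\subset P$. It bounds no disk in $P$, and it is not parallel to $c_i$, which is nontrivial in $\pi_1(C)$. By Lemma 4(a) it is isotopic to $d$.

*Case $D\cap A\ne\emptyset$.* Let $D_1$ be an outermost disk of $D$ cut off by an arc $\alpha$ of $D\cap A$, with $\partial D_1=\alpha\cup\beta$. Then $\beta$ is a component of $\partial D\cap P$ or of $\partial D\cap F_i$.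

Suppose $D_1\subset M$. Then $\beta\subset F_i$ for some $i$, so both ends of $\alpha$ are on $c_i=\partial F_i$, and $\alpha$ cobounds a disk in $A$ with an arc $\gamma\subset c_i$. Then $\beta\cup\gamma$ is null-homotopic in $M$, hence in $F_i$. So it bounds a disk in $F_i$, and $\beta$ is $\partial$-parallel in $F_i$, which contradicts Step 1.

So $D_1\subset C$ and $\beta\subset P$. If $\alpha$ spans $A$, then $\beta$ is isotopic to $b$ by Lemma 4(b).

If $\alpha$ does not span $A$, it cobounds a disk $\delta\subset A$ with an arc $\gamma\subset c_i$. As $D_1\cap A=\alpha$, $D_1\cup\delta$ is an embedded disk. Push it off $A$ into $C$. Its boundary becomes a push-off $d'\subset P$ of $\beta\cup\gamma$, a boundary component of the pair of pants $N(c_i\cup\beta)$. If $d'$ bounded a disk in $P$, this disk would lie outside $N(c_i\cup\beta)$, since it does not contain $c_i$, and $\beta$ would be $\partial$-parallel to $\gamma$, contradicting Step 1. Also $d'$ is not parallel to $c_0$ or $c_1$, as these are nontrivial in $\pi_1(C)$. So $d'$ is essential and by Lemma 4(a) isotopic to $d$. Being disjoint from $d'$ and meeting $c_i$, $\beta$ lies in the component of $P$ cut along $d'$ that is a pair of pants with boundary $c_0\cup c_1\cup d'$. It is an essential arc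 there with both ends on $c_i$. So $\beta$ is isotopic to $b_i$. $\square$

**Step 3: what $E$ gives.**

**Claim 2.** $\partial E\cap P$ has a component $\beta'$ of one of the following types.

* (W1) An essential closed curve $e=\beta'$ bounding a disk in $H$.
* (W2) An arc which together with a spanning arc of $A'$ bounds a disk in $H$ (a bridge disk for $u_2$).
* (W3) An essential arc with both ends on one $c_k$, such that for some arc $\gamma'\subset c_k$ the push-off $e\subset P$ of $\beta'\cup\gamma'$ is essential in $P$ and bounds a disk in $H$.

*Proof.* Suppose $E\cap A'=\emptyset$. If $E\subset M'$, then $\partial E$ lies in some $F_i$, which is $\pi_1$-injective in $M'$, so $\partial E$ bounds a disk in $F_i$, a contradiction. So $E\subset H$ and $\partial E\subset P$. It bounds no disk in $P$ and is not parallel to $c_0$ or $c_1$, which are nontrivial in $\pi_1(H)$. This is (W1).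

Suppose $E\cap A'\ne\emptyset$. Let $E_1$ be an outermost disk of $E$ cut off by an arc $\alpha'$ of $E\cap A'$, with $\partial E_1=\alpha'\cup\beta'$. If $E_1\subset M'$, then $\beta'\subset F_i$ for some $i$, $\alpha'$ cobounds a disk in $A'$ with an arc of $c_i$, and $\beta'$ together with this arc is null-homotopic in $M'$, hence in $F_i$. So $\beta'$ is $\partial$-parallel in $F_i$, contradicting Step 1. So $E_1\subset H$ and $\beta'\subset P$.

If $\alpha'$ spans $A'$, we have (W2). To see the bridge disk, isotope $\alpha'$ in $A'$ rel endpoints until it is monotone along $u_2$ and extend $E_1$ radially through $N(u_2)$ to $u_2$. If $\alpha'$ does not span $A'$, it cobounds a disk $\delta'\subset A'$ with an arc $\gamma'\subset c_k$. Pushing $E_1\cup\delta'$ off $A'$ gives a disk in $H$ whose boundary $e$ is a push-off of $\beta'\cup\gamma'$. The arc $\beta'$ is essential by Step 1. If $e$ bounded a disk in $P$, this disk would lie outside $N(c_k\cup\beta')$ and $\beta'$ would be $\partial$-parallel. And $e$ is not parallel to $c_0$ or $c_1$, as these are nontrivial in $\pi_1(H)$. This is (W3). $\square$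

**Step 4: move $\beta'$ off $b$.** The properties in Claim 2 are invariant under isotopies of $P$, since these extend to $H$ preserving $A'$. So apply an isotopy of $P$ to $\partial D\cap P$ and $\partial E\cap P$ together and assume $\beta\in\{d,b,b_0,b_1\}$ exactly, with $\beta\cap\beta'=\emptyset$, where $b_0,b_1$ are chosen disjoint from $b$.

**Claim 3.** $\beta'$ can be isotoped in $P$ to be disjoint from $b$.

*Proof.* If $\beta=b$ there is nothing to prove.

Let $\beta=d$. If $\beta'\subset R$, it is disjoint from $b$. If $\beta'\subset Q$, it is isotopic to $d$, $b$, $b_0$ or $b_1$, each of which can be isotoped off $b$.

Let $\beta=b_i$, and let $j\ne i$. The arc $b_i$ cuts $P$ into a once-holed torus and an annulus $O$ with boundary components $c_j$ and $b_i\cup\gamma_1$, where $\gamma_1\subset c_i$ is an arc; and $b\subset O$. If $\beta'$ is in the once-holed torus, it is disjoint from $b$. Let $\beta'\subset O$. It is not closed, since it would be inessential or parallel to $c_j$. It does not have both ends on $c_j$, since it would be $\partial$-parallel. If it joins $c_j$ to $\gamma_1$, it is isotopic to $b$, by sliding the end on $c_j$, and hence can be isotoped off $b$. If both ends are on $\gamma_1$, it cuts off a disk from $O$. The part of $\partial O$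 in this disk is not contained in $\gamma_1$, as $\beta'$ is essential in $P$. So it contains $b_i$, and $\beta'$ is parallel to $b_i$, which is disjoint from $b$. $\square$

In case (W3), $e$ lies near $\beta'\cup c_k$, and $b$ has exactly one endpoint on $c_k$. So with $\beta'\cap b=\emptyset$ we get $|e\cap b|\le1$, the value being 1 exactly when that endpoint lies on $\gamma'$. In case (W1), $|e\cap b|=0$. So one of the following holds.

* (i) There is an essential curve $e\subset P$ bounding a disk $E_0\subset H$, with $|e\cap b|\le1$.
* (ii) $u_2$ has a bridge disk in $H$ meeting $P$ in an arc $b'$ with $b'\cap b=\emptyset$.

**Step 5: case (i) is impossible.** In the complement of $\hat K$, isotope $u_1$ across $\Delta_1$ to an arc $\hat b\subset T$ with $\hat b\cap P=b$. Then push $\hat b$ slightly into $W'$. So $U$ is isotopic in $S^3-\hat K$ to a curve $U'\subset\operatorname{int}W'$ which meets $E_0$ transversely in $|e\cap b|$ points, because $u_2$ misses $E_0$. The exterior of $\hat K\cup U'$ is homeomorphic to $X$.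

Suppose $e$ is essential in $T$. Extend $E_0$ by the annulus $e\times I$ in $Y\cong T\times I$ to $\partial N(\hat K)$; it misses $U'$. If $|e\cap b|=0$, this is a compressing disk for $\partial N(\hat K)$ in the exterior of $\hat K\cup U'$, contradicting $\partial$-irreducibility. If $|e\cap b|=1$, removing the meridian disk of $N(U')$ from it gives an annulus in this exterior joining a meridian of $U'$ to an essential curve on $\partial N(\hat K)$. It is incompressible by $\partial$-irreducibility, and it is not $\partial$-parallel since it joins different boundary components. This contradicts anannularity.

Suppose $e$ bounds a disk $G\subset T$. As $e$ is essential in $P$, $G$ contains both disks of $T\cap N(U)$. Both ends of $b$ lie in $G$, so $|e\cap b|$ is even. So it is $0$ and $b\subset G$. The sphere $E_0\cup G$ bounds a ball in the solid torus $W'$. As $u_2$ is disjoint from $E_0$ and has its ends in $G$, it lies in this ball. Pushing $\hat b\subset G$ in, $U'$ lies in a ball disjoint from $\hat K$. The boundary sphere of this ball, pushed out slightly into $S^3-\hat K$ if needed, separates the two boundary tori of the exterior, so $X$ is reducible, a contradiction.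

**Step 6: case (ii) is impossible.** Using both bridge disks, $U$ is isotopic in $S^3-\hat K$ to a simple closed curve $U''=\hat b\cup\hat b'\subset T$, where $\hat b,\hat b'$ extend $b,b'$ radially into the two disks of $T\cap N(U)$. If $U''$ bounds a disk in $T$, then $X$ is $\partial$-reducible, a contradiction. Otherwise the vertical annulus $U''\times I\subset Y$ gives an annulus in the exterior of $\hat K\cup U''$ joining $\partial N(U'')$ to $\partial N(\hat K)$. Its boundary curves are essential: one is parallel to the core $U''$ of $N(U'')$, the other is a copy of $U''$, which is essential in $T$. As in Step 5 the annulus is incompressible and not $\partial$-parallel, which contradicts anannularity.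

So no such pair $D,E$ exists, and $(V,W)$ is strongly irreducible. This proves Theorem B(1). $\square$

## 11. Genus three for the figure-eight, and infinitely many knots

**Proof of Theorem A.** Let $J$ be the figure-eight knot, which is fibered of genus 1, 2-bridge and hyperbolic. By Proposition 3 the Heegaard genus of $E(K)$ is at least 3. Section 5 gives a weakly reducible splitting of genus 3. Theorem B(1) with $g=1$ gives a strongly irreducible splitting of genus $2\cdot1+1=3$. Both are of minimal genus, and $t(K)=2$.

**Step 1: a family of links.** It remains to produce infinitely many knots. For $w\ge2$ take $\hat K\cup U=S(10w-8,5)$. Here $\gcd(10w-8,5)=1$, $10w-8\ge12$ is even and $5\not\equiv\pm1\pmod{10w-8}$, so the link is hyperbolic by Section 4.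

**Step 2: its linking number.** We use the formula (Burde–Zieschang, *Knots*)
$$|lk|=\Bigl|\sum_{v=1}^{\alpha/2}(-1)^{\lfloor(2v-1)\beta/\alpha\rfloor}\Bigr|. \tag{6}$$
As a trial run, for $S(8,3)$ the exponents are $\lfloor3/8\rfloor,\lfloor9/8\rfloor,\lfloor15/8\rfloor,\lfloor21/8\rfloor=0,1,1,2$, and the sum is $1-1-1+1=0$. For $\alpha=10w-8$, $\beta=5$, the floor $\lfloor5j/(10w-8)\rfloor$ equals $k$ when $k(2w-1.6)\le j<(k+1)(2w-1.6)$. So the odd $j<10w-8$ with value $0,1,2,3,4$ run over
$$[1,2w-3],\quad[2w-1,4w-5],\quad[4w-3,6w-5],\quad[6w-3,8w-7],\quad[8w-5,10w-9].$$
The counts are $w-1,\ w-1,\ w,\ w-1,\ w-1$, and the alternating sum is $w$. So $|lk|=w$.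

**Step 3: the knots differ.** The number $w$ is the winding number of $\hat K$ in the solid torus $E(U)$. By Seifert's formula
$$\Delta_K(t)=\Delta_{\hat K}(t)\,\Delta_J(t^w)=\Delta_J(t^w),$$
since $\hat K$ is an unknot. For the figure-eight $\Delta_J(t)=t^2-3t+1$ up to units, so $\Delta_K$ has degree $2w$. So these knots are pairwise distinct. $\square$

**Proof of Theorem B.** Part (1) was proved in Sections 8 to 10, and the first sentence of (2) in Section 3. By Theorem A both kinds occur for $t(K)=2$, so $2$ is the smallest tunnel number for which both kinds can occur. $\square$

## 12. Trefoil companions

The hyperbolicity of $E(J)$ was used only in Proposition 3. For a trefoil $J$, Theorem A also holds, for every hyperbolic 2-bridge link, given the following two theorems, which we quote. Nothing above depends on this section.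

* Morimoto–Sakuma (Math. Ann. 289 (1991)): if $t(K)=1$ and $E(K)$ contains an essential torus, then $K=f(K_1)$, where $K_1\cup K_2$ is a 2-bridge link $S(\alpha,\beta)$ with $\alpha\ge4$, $K_0$ is a nontrivial torus knot, and $f:E(K_2)\to N(K_0)$ is a homeomorphism taking the meridian of $K_2$ to a regular fiber $h$ of the Seifert fibration of $E(K_0)$.
* Wu (Topology 31 (1992), 271–279): let $T_0,T_1$ be different boundary tori of a compact orientable irreducible $M$, with $T_1$ incompressible in $M$ and no incompressible annulus in $M$ joining $T_0$ to $T_1$. If $T_1$ compresses in the fillings $M(r_1)$, $M(r_2)$ of $M$ along $T_0$, then $\Delta(r_1,r_2)\le1$.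

Sections 5 and 8 to 10 apply to the trefoil, which is a 2-bridge knot and fibered of genus 1. So it suffices to exclude $t(K)\le1$. As $K$ is nontrivial, $t(K)\ne0$. Suppose $t(K)=1$, and let $K_0,K_1,K_2,f,h$ be as in the first theorem. The torus $\partial N(K_0)$ is essential in $E(K)$.

**Step 1: essential tori in $E(K)$ are isotopic to $\mathcal T$.** Put such a torus in minimal position with respect to $\mathcal T$. If it met $\mathcal T$, it would meet $X$ in incompressible annuli that are not $\partial$-parallel, which contradicts anannularity. So it is disjoint from $\mathcal T$. Since $X$ and $E(J)$ are atoroidal and the torus is not parallel to $\partial E(K)$, it is parallel to $\mathcal T$.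

**Step 2: two fillings of $X$.** So we may take $\partial N(K_0)=\mathcal T$ and $E(K_0)=E(J)$. Then $h$ has slope $\lambda_J\pm6\mu_J$, and $\Delta(h,\lambda_J)=6$. Filling $X$ along $\lambda_J=m_U$ gives the solid torus $E(\hat K)$. Filling $X$ along $h$, the image of the meridian of $K_2$, gives the solid torus $E(K_1)$. In both fillings $\partial E(K)$ compresses. Since $X$ is hyperbolic, Wu's theorem applies with $M=X$, $T_0=\mathcal T$, $T_1=\partial E(K)$, and gives $6\le1$, a contradiction.

So the minimal genus is 3 for a trefoil as well. Infinitely many knots arise here too, by Section 11, since $\Delta_J(t)=t^2-t+1$ again has degree 2. Since the genus one fibered knots are the trefoils and the figure-eight knot, Theorem A then holds, given these two theorems, for every genus one fibered $J$.
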